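# Low discrepancy on all $2k$-sets for ground sets of tower height $\varepsilon k$

## 1. Random colorings up to $N=2^{2^k}$

Let $[N]=\{1,\dots,N\}$, and let $\binom{[N]}{k}$ be the family of its $k$-element subsets. A $2$-coloring is a map $\gamma:\binom{[N]}{k}\to\{-1,1\}$. For a nonempty family $\mathcal F\subseteq\binom{[N]}{k}$ put
$$\mathrm{disc}(\gamma,\mathcal F)=\frac1{|\mathcal F|}\Big|\sum_{X\in\mathcal F}\gamma(X)\Big| .$$
Discrepancy $1$ means that $\mathcal F$ is monochromatic, and discrepancy near $0$ means that the two colors are almost balanced on $\mathcal F$. We look for one coloring that is almost balanced on $\binom Sk$ for all $2k$-element sets $S$ at the same time.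

We use Hoeffding's inequality in two textbook forms. If $f_\tau$ are independent uniform signs and $a_\tau$ are reals, not all zero, then $\Pr(|\sum a_\tau f_\tau|>t)\le 2\exp(-t^2/(2\sum a_\tau^2))$. For binomial variables, $\Pr(\mathrm{Bin}(n,p)\le np-nt)\le e^{-2nt^2}$.

**Proposition 1.** If $k$ is sufficiently large and $N\le 2^{2^k}$, there is a $2$-coloring $\gamma$ of $\binom{[N]}k$ with $\mathrm{disc}(\gamma,\binom Sk)\le 1/k$ for every $S\subseteq[N]$ with $|S|=2k$.

**Proof.** Color each $k$-set by an independent uniform sign. For a fixed $S$ the discrepancy is $|\sum_X a_X\gamma(X)|$ with $\binom{2k}k$ coefficients equal to $\binom{2k}k^{-1}$, so it exceeds $1/k$ with probability at most $2\exp(-\binom{2k}k/(2k^2))$. There are at most $N^{2k}\le e^{2k2^k}$ sets $S$, and $\binom{2k}k\ge4^k/(2k+1)$. For $k$ large, $4^k/(2k^2(2k+1))>2k2^k+1$, so the union bound leaves a coloring that is good for all $S$. $\square$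

What changes when $N$ grows? The union bound over $S$ breaks down, and so does the random coloring itself. Take $N\ge2^{4^k}$ and $\lfloor N/2k\rfloor$ disjoint $2k$-sets. Each is monochromatic with probability $2^{1-\binom{2k}k}\ge2^{-4^k/2}$, because $\binom{2k}k\le 4^k/2$, and these events are independent. So no monochromatic one occurs with probability at most $\exp(-\lfloor N/2k\rfloor2^{-4^k/2})$, which tends to $0$. For such $N$ the coloring must be designed.

How large can $N$ be? Let $\mathrm{tw}_1(x)=x$ and $\mathrm{tw}_{i+1}(x)=2^{\mathrm{tw}_i(x)}$, so $\mathrm{tw}_2(2)=4$, $\mathrm{tw}_3(2)=16$, $\mathrm{tw}_4(2)=65536$. Since $2^{2^k}=\mathrm{tw}_3(k)$, Proposition 1 reaches $N=\mathrm{tw}_l(2)$ only for $l$ with $\mathrm{tw}_{l-2}(2)\le k$, a height of about $\log^*k$. The following question is from Pavel Pudlák and Vojtěch Rödl, "Colorings of $k$-sets with low discrepancy on small sets", arXiv:2402.05286 (2024). Does there exist $\varepsilon>0$ such that for every sufficiently large $k$ and $N\le\mathrm{tw}_{\lfloor\varepsilon k\rfloor}(2)$ some $2$-coloring of $\binom{[N]}k$ has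 $\mathrm{disc}(\gamma,\binom Sk)=o(1)$ for every $S\subseteq [N]$ with $|S|=2k$? Here $o(1)$ is a bound depending on $k$ alone that tends to $0$, uniformly in $N$, $S$ and the coloring.

For context, this is known: there are constants $\varepsilon_1,\varepsilon_2>0$ such that for all sufficiently large $k,l,N$ with $l\le\varepsilon_1k/\log k$ and $N\le\mathrm{tw}_l(2)$, some coloring satisfies $|\sum_{X\in\binom Sk}\gamma(X)|\le2^{-\varepsilon_2k/l}\binom{|S|}k$ for every $S\subseteq[N]$ with $|S|\ge k(1+\frac1{2l-1})$.

The answer to the question is yes, in the following form.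

**Theorem 2.** For every $B>0$ there is $\varepsilon=\varepsilon(B)>0$ such that for every $\alpha\in(0,1]$ there is $k_0(\alpha,B)$ with the following property. If $k\ge k_0$ and $N\le\mathrm{tw}_{\lfloor\varepsilon k\rfloor}(2)$, there is $\gamma:\binom{[N]}k\to\{-1,1\}$ with $\mathrm{disc}(\gamma,\binom Sk)\le k^{-B}$ for every $S\subseteq[N]$ with $|S|\ge(1+\alpha)k$.

With $\alpha=1$ and $B=1$ the discrepancy is at most $1/k$ on all $2k$-sets. Linear height is the right order:

**Proposition 3.** There is $t(k)=O(\log^*k)$ such that for $k\ge3$ and $N\ge\mathrm{tw}_{k+t(k)}(2)$ every $2$-coloring of $\binom{[N]}k$ has some $S$ with $|S|=2k$ and $\mathrm{disc}(\gamma,\binom Sk)=1$.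

So the maximal tower height for which $o(1)$ discrepancy on all $2k$-sets is possible is $\Theta(k)$, between $\varepsilon k$ and $k+O(\log^*k)$. The smallest instance of such an obstruction is $k=1$: among three points two have the same color. Proposition 3 is proved in Section 12; Sections 2–11 prove Theorem 2.

## 2. Random signs on labels

The remedy is to give each $k$-set a label and to choose random signs for the labels only. The next lemma says what a label map must achieve.

**Lemma 4.** Let $c:\binom{[N]}k\to\Gamma$ be a map to a finite set. For an $m$-set $S\subseteq[N]$ let $P_S$ be the distribution of $c(X)$ for a uniform $X\in\binom Sk$. Suppose that only $K$ different distributions $P_S$ occur, that all their atoms are at most $\delta$, and that $2Ke^{-\eta^2/(2\delta)}<1$. Then some $f:\Gamma\to\{-1,1\}$ gives a coloring $\gamma=f\circ c$ with $\mathrm{disc}(\gamma,\binom Sk)\le\eta$ for all $S\subseteq[N]$ with $|S|\ge m$.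

**Proof.** For $|S|=m$ the discrepancy is $|\sum_\tau P_S(\tau)f(\tau)|$, which depends on $S$ only through $P_S$. Take $f$ uniformly random. Since $\sum_\tau P_S(\tau)^2\le\max_\tau P_S(\tau)\le\delta$, Hoeffding bounds the probability of exceeding $\eta$ by $2e^{-\eta^2/(2\delta)}$, and the union bound over the $K$ distributions gives $f$. If $|S|>m$, the average of $\gamma$ over $\binom Sk$ is the average, over the $m$-subsets $S'$ of $S$, of its averages over $\binom{S'}k$. $\square$

Proposition 1 is the case where $c$ is the identity: the atoms are tiny, but $K$ grows with $N$. For towers we want $K$ bounded in terms of $k$ alone. Then $c$ may use only bounded information about how the elements of $X$ relate, and the atoms become the issue.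

## 3. Binary trees, combs, and the code of a set

From now on identify $[N]$ with $\{0,\dots,N-1\}$; all sets are finite sets of non-negative integers. For $a\ne b$ let $\delta(a,b)$ be the top bit position where $a$ and $b$ differ (the lowest bit has position $0$), and let $D(A)=\{\delta(a,b):a\ne b\in A\}$. If $a_1<\dots<a_r$ and $i<j$, then
$$\delta(a_i,a_j)=\max_{i\le u<j}\delta(a_u,a_{u+1}),\text{ and the maximum is attained exactly once.}\qquad(1)$$
Indeed, let $\mu$ be the maximum. Then $a_i,\dots,a_j$ agree above bit $\mu$, so along this increasing sequence bit $\mu$ is nondecreasing. It changes exactly at the consecutive pairs with $\delta=\mu$. There is such a pair, so bit $\mu$ changes exactly once, from $0$ to $1$. By (1), $|D(A)|\le|A|-1$ for $A\ne\emptyset$.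

**Definition (tree, clade, shape).** For $A\neq\emptyset$, $T(A)$ is the ordered binary tree with leaf set $A$: a single leaf if $|A|=1$, and otherwise a root with label $\lambda=\max D(A)$ and left and right subtrees $T(A_0),T(A_1)$, where $A_0<A_1$ are the elements whose bit $\lambda$ is $0$, respectively $1$. The clade $C(v)$ of a vertex $v$ is the set of leaves below it (for a leaf, itself); we often identify $v$ with $C(v)$. The shape $\mathrm{sh}(A)$ is $T(A)$ as an ordered tree without labels; $\mathrm{sh}(\emptyset)$ is empty.

Labels strictly decrease downwards, since elements of $A_0$ agree in bit $\lambda$ and above, and so do those of $A_1$. Trees behave well under passing to subsets. Let $P\subseteq A$ and let $v$ have children $v',v''$. If $P$ meets both $C(v')$ and $C(v'')$, then $T(P\cap C(v))$ has root label $\lambda(v)$ and subtrees $T(P\cap C(v'))$, $T(P\cap C(v''))$ in the same order. If $P$ meets only $C(v')$, then $T(P\cap C(v))=T(P\cap C(v'))$. We call this the restriction rule. It holds because $C(v)$ agrees above bit $\lambda(v)$ and bit $\lambda(v)$ separates the two child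 clades.

For example, let $A=\{1,2,4,8,9\}$, in binary $0001,0010,0100,1000,1001$. The root has label $3$ and children $\{1,2,4\}$ and $\{8,9\}$. The vertex $\{1,2,4\}$ has label $2$ and children $\{1,2\}$ and the leaf $4$; the vertex $\{1,2\}$ has label $1$; the vertex $\{8,9\}$ has label $0$.

A natural first label for $X$ is $\mathrm{sh}(X)$. It fails for $S=\{1,2,4,\dots,2^{m-1}\}$. Here $\delta(2^i,2^j)=j$ for $i<j$, so at each vertex of $T(S)$ the largest element splits off as a leaf. Call a tree a *comb* if every non-leaf vertex has a leaf child. All $k$-subsets of this $S$ have the same comb as shape, so any coloring that depends on $\mathrm{sh}(X)$ only has discrepancy $1$ on $S$. But the labels of the comb form the set of exponents of $X$ without the smallest one. This is again essentially a random set, in a universe smaller by one exponential, and we can take its shape, and so on. The next definition extracts a set of labels from an arbitrary tree.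

**Definition (heavy path, $h$).** The heavy path of $T(A)$ starts at the root and always goes to the child with more leaves (left if tied), until a leaf. A branch vertex is a vertex both of whose children are non-leaves. Let $h(A)$ be the set of labels of those non-leaf vertices on the heavy path whose off-path child is a leaf, with $h(\emptyset)=\emptyset$.

So $h(A)\subseteq D(A)$ and $|h(A)|\le|A|-1$ for $A\ne\emptyset$. In the example the heavy path is $A,\{1,2,4\},\{1,2\},1$. The root is a branch vertex, and $h(A)=\{1,2\}$.

**Definition (code).** $\mathrm{code}(X)=(\mathrm{sh}(X),\mathrm{sh}(h(X)),\mathrm{sh}(h^2(X)),\dots)$.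

In the example $h^2(A)=h(\{1,2\})=\{1\}$ and $h^3(A)=\emptyset$: after $\mathrm{sh}(A)$ the code shows a two-leaf tree, a single leaf, and empty shapes.

We shall read the following data from a shape $\tau$.

- $b_r(\tau)$ is the number of leaves of the off-path child of the $r$-th branch vertex on the heavy path (undefined if there is none).
- $\ell(\tau)=\sum_rb_r(\tau)$.
- $\Psi_n(\tau)$ is the pair (left size, right size) at the $(n+1)$-st branch vertex of the heavy path, or $\emptyset$ if there is none.

For the empty shape $\ell=0$ and $\Psi_n=\emptyset$. In the example $b_1=2$, $\ell=2$, $\Psi_0=(3,2)$, $\Psi_1=\emptyset$.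

**Definition (full type).** Let $A^{[0]}=A$, $A^{[i+1]}=D(A^{[i]})$, $m_i=|A^{[i]}|$. The full type of $A$ records all $m_i$ and, for each $i$, the ranks in $A^{[i+1]}$ of the $\delta$'s of consecutive elements of $A^{[i]}$.

For $A=\{1,2,4,8,9\}$ the consecutive $\delta$'s are $1,2,3,0$, so $A^{[1]}=\{0,1,2,3\}$. The next $\delta$'s are $0,1,0$, so $A^{[2]}=\{0,1\}$. Then $A^{[3]}=\{0\}$ and $A^{[4]}=\emptyset$.

**Lemma 5.** For $k$ large, sets of size $m\le2k$ have at most $e^{10k^2\ln k}$ full types. The distribution of $\mathrm{code}(X)$, for $X$ a uniform $k$-subset of $S$, depends only on the full type of $S$.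

**Proof.** Since $m_0>m_1>\cdots$ until $0$ is reached, at most $2k$ of the sets $A^{[i]}$ are nonempty. Each contributes at most $(2k+1)(2k)^{2k-1}\le(2k)^{2k+1}$ possibilities, and $((2k)^{2k+1})^{2k}\le e^{10k^2\ln k}$ for $k$ large.

Let $S,\tilde S$ have the same full type, and let $\varphi_i:S^{[i]}\to\tilde S^{[i]}$ be the order isomorphisms. Equality of ranks gives $\varphi_{i+1}(\delta(a,b))=\delta(\varphi_i(a),\varphi_i(b))$ for consecutive $a,b\in S^{[i]}$. By (1) it follows for all pairs, because $\varphi_{i+1}$ preserves maxima. So for $A\subseteq S^{[i]}$ the map $\varphi_i$ carries $T(A)$ to $T(\varphi_i(A))$: the root label is the largest $\delta$ between consecutive elements and the split is at the unique place where it occurs, and $\varphi_{i+1}$ preserves both; then recurse. Hence $\mathrm{sh}(\varphi_i(A))=\mathrm{sh}(A)$, corresponding vertices have labels corresponding under $\varphi_{i+1}$, and $h(\varphi_i(A))=\varphi_{i+1}(h(A))$, where $h(A)\subseteq D(A)\subseteq S^{[i+1]}$. By induction $h^i(\varphi_0(X))=\varphi_i(h^i(X))$ for $X\subseteq S$, so $\mathrm{code}(\varphi_0(X))=\mathrm{code}(X)$.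 As $\varphi_0$ is a bijection between $\binom Sk$ and $\binom{\tilde S}k$, the distributions agree. $\square$

## 4. Reduction to an anti-concentration bound

With Lemma 5 the number of distributions no longer depends on $N$. What remains is that no code is popular.

**Proposition 6.** For every $\theta>0$ there is $\varepsilon>0$ such that for all $\alpha\in(0,1]$, $k\ge k_1(\alpha,\theta)$, integers $1\le l\le\varepsilon k$, $S\subseteq[0,\mathrm{tw}_l(2))$ with $|S|=m:=\lceil(1+\alpha)k\rceil$, and every $\tau$: if $X\subseteq S$ contains each element independently with probability $p=k/m$, then $\Pr(\mathrm{code}(X)=\tau)\le k^{-\theta}$.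

**Proposition 6 implies Theorem 2.** Let $\theta=2B+5$, take $\varepsilon$ from Proposition 6, and let $l=\lfloor\varepsilon k\rfloor$, which is at least $1$ for $k$ large. First we pass from random subsets to uniform $k$-subsets. We have $\Pr(|X|=j+1)\ge\Pr(|X|=j)$ if and only if $(m-j)p\ge(j+1)(1-p)$, that is, $j\le mp+p-1=k+p-1$. This holds for $j\le k-1$ and fails for $j\ge k$. So $k$ is the most likely size, and $\Pr(|X|=k)\ge1/(m+1)\ge1/(2k+1)$. Conditioned on $|X|=k$, $X$ is a uniform $k$-subset of $S$, so each code has probability at most $(2k+1)k^{-\theta}\le k^{-2B-3}$ for $k\ge3$. Now apply Lemma 4 with $c=\mathrm{code}$, $\delta=k^{-2B-3}$, $\eta=k^{-B}$ and $K\le e^{10k^2\ln k}$ from Lemma 5. Since $\eta^2/(2\delta)=k^3/2$, the condition is $2e^{10k^2\ln k-k^3/2}<1$, true for $k$ large. Finally $|S|\ge(1+\alpha)k$ means $|S|\ge m$. $\square$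

## 5. When all trees are combs

Before proving Proposition 6, look at the obstruction from Section 3. Let $T(A)$ be a comb, and let each leaf be present independently with probability $p\ge\frac12$; let $P$ be the set of present leaves. Walk down: $x_0$ is the root, $H_{j+1}$ is a leaf child of $x_j$ (the left one if both are leaves), $x_{j+1}$ is the other child, and the last vertex $x_t=Z$ is a leaf. Suppose $P\ne\emptyset$. Let $j^*=t+1$ if $Z$ is present, and otherwise the largest $j$ with $H_j$ present. Then
$$h(P)=\{\lambda(x_{j-1}):j<j^*,\ H_j\text{ present}\}.$$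
Indeed, by the restriction rule the non-leaf vertices of $T(P)$ are the $x_{j-1}$ with $j<j^*$ and $H_j$ present. Each has the leaf child $H_j$, and the other child is $T(P\cap C(x_j))$. If the latter has at least two leaves, the heavy path enters it; if it is a leaf, both children are leaves. In either case $\lambda(x_{j-1})\in h(P)$.

So reveal the leaves from the bottom until the first present one. This takes $R$ reveals, with $\Pr(R\ge r)\le2^{-(r-1)}$. The leaves above are still independent, and $h(P)$ is a $p$-random subset of a set of distinct labels, in a universe smaller by one exponential. A comb teaches us nothing through its shape, but it costs only about a constant number of elements. If all trees met were combs, then after $l-1$ levels the universe would be $[0,2)$, and all but two of the $m\ge k$ elements would have been consumed by $l-1$ such variables. For $\varepsilon\le\frac14$ and $l\le\varepsilon k$ this has probability at most $2.42^{\varepsilon k}2^{-(k-2)/2}$, by the computation of (4) below; this is exponentially small. Hence, typically, some of the trees are not combs, and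 there the shape must supply randomness.

Suppose the walk passes a vertex whose off-path clade $H$ has at least two leaves, some of them still undetermined. The number $N(H)$ of present leaves of $H$ can be read from the shape: if it is at least $2$, it is the size of the off-path child at a branch vertex. Prescribing the shape therefore costs probability. There are three things to handle.

- If $H$ is small, the gain is only a constant factor, but few elements are lost. It suffices to collect $O(\log k)$ such gains.
- If $H$ is large, many elements may be lost, but the gain is a power of $k$. A bounded number of such gains suffices.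
- We must know which child is the heavy one without revealing everything. If one child clearly dominates, large deviations decide. If not, and the clade is large, we guess; a guess comes with a large $H$, so only boundedly many guesses are made. If the clade is small, we stop and reveal it all.

Revealed elements can also produce labels of $h(P)$ that are known to be present. So in general we need trees with *fixed* and *free* leaves.

## 6. Parameters and binomial estimates

Fix $\theta>0$ and $\alpha\in(0,1]$. Since $k<m\le2k$, we have $p\in[\frac12,1)$. Put $\beta=1-p$. As $m\ge(1+\alpha)k$, $\beta_0:=\frac\alpha{1+\alpha}\le\beta\le\frac12$. Let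
$$\kappa=1-\beta_0^2/4,\quad \Delta=k^{-\theta-1},\quad q=\lceil20(\theta+2)\rceil,\quad g=k^{1/10},\quad s=\Big\lceil\frac{\ln(1/\Delta)}{\ln(1/\kappa)}\Big\rceil=O(\log k),\quad \varepsilon=10^{-q}/8 .$$
Then $\kappa^s\le\Delta$ and $1-\beta^2\le\kappa$. The threshold $g$ separates small from large, $s$ is the number of constant-factor gains that suffice, and $q$ is the number of large gains that suffice. "For $k$ large" may depend on $\alpha,\theta$, while $\varepsilon$ depends only on $\theta$. Put $c_\alpha=2/\sqrt{\beta_0}$, and let $W=d+\mathrm{Bin}(n,p)$ with integers $d\ge0$, $n\ge1$.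

**(E1)** $\Pr(W=v)\le1-\beta^2$ for each $v$. If $n\ge g/2$, then $\Pr(W=v)\le c_\alpha g^{-1/2}$. For the first part, condition on all but one trial: the probability is at most $\max(p,1-p)=p=1-\beta\le1-\beta^2$. For the second, Fourier inversion bounds $\Pr(W=v)$ by $\frac1{2\pi}\int_{-\pi}^\pi|1-p+pe^{it}|^n\,dt$. Here $|1-p+pe^{it}|^2=1-2p\beta(1-\cos t)\le e^{-2p\beta(1-\cos t)}$ and $1-\cos t\ge2t^2/\pi^2$ on $[-\pi,\pi]$, so
$$\Pr(W=v)\le\frac1{2\pi}\int_{\mathbb R}e^{-2np\beta t^2/\pi^2}dt=\frac{\sqrt\pi}{2\sqrt2}(np\beta)^{-1/2}\le(np\beta)^{-1/2}\le2(\beta g)^{-1/2}\le c_\alpha g^{-1/2},$$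
using $np\ge g/4$.

**(E2)** If $d+n\ge2$, the atoms of $W\mathbf 1[W\ge2]$ are at most $\max(\Pr(W\le1),\max_{v\ge2}\Pr(W=v))\le1-\beta^2$. By (E1) only $\Pr(W\le1)$ matters. For $d=0$ we have $n\ge2$ and $\Pr(W\le1)\le1-p^2\le\frac34\le1-\beta^2$. For $d=1$ it is $\beta^n\le\frac12$. For $d\ge2$ it is $0$.

**(E3)** If $d+n\ge2$, then $\Pr(W=0)+\max_{v\ge1}\Pr(W=v)\le1-\beta^2$. For $d\ge1$ this is (E1). For $d=0$, $n\ge2$, condition on all but two trials. The sum of the remaining two takes the values $0,1,2$ with probabilities $\beta^2,2p\beta,p^2$, all at least $\beta^2$, and at most two of these values lead to $W\in\{0,v\}$.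

**(E4)** $\Pr(\mathrm{Bin}(n,p)\le n/4)\le e^{-n/8}$, by Hoeffding with $t\ge\frac14$.

## 7. Shapes of trees with fixed and free leaves

Let $A=F\cup V$ be a disjoint union. In $T(A)$ the leaves in $F$ are *fixed* (always present), and those in $V$ are *free* (present independently with probability $p$). Let $P$ be the set of present leaves. For a clade $C$ let $\mathrm{fx}(C)$, $\mathrm{fr}(C)$ be its numbers of fixed and free leaves, and $N(C)=|P\cap C|$. Call $C$ *mixed* if $|C|\ge2$ and $\mathrm{fr}(C)\ge1$. For a mixed $C$, $N(C)$ is a variable $W$ as in (E2) and (E3). For example, with $A=\{1,2,4\}$, $1$ fixed and $2,4$ free, the mixed clades are $\{1,2\}$ and $A$; a single free leaf is not mixed, since its shape shows only its presence.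

The first lemma says that many disjoint mixed clades already make the shape unpredictable.

**Lemma 7.** If $T(A)$ has $s$ pairwise disjoint mixed clades, then $\Pr(\mathrm{sh}(P)=t)\le(1-\beta^2)^s\le\kappa^s$ for every shape $t$.

**Proof.** Let $C_1,\dots,C_s$ be such clades and condition on $P\setminus\bigcup C_r$. Let $\pi$ be the set of $r$ for which $C_r$ meets $P$. Pick any $c_r\in C_r$ and let $T_\pi$ be the tree of $(P\setminus\bigcup C_r)\cup\{c_r:r\in\pi\}$. By the restriction rule, $\mathrm{sh}(P)$ arises from the shape of $T_\pi$, which is determined by the conditioning and $\pi$, by substituting $\mathrm{sh}(P\cap C_r)$ at the leaf $c_r$ for each $r\in\pi$. Comparing the result with $T_\pi$ recursively from the root, we recover every substituted tree. So for given $\pi$ at most one tuple of shapes, hence at most one tuple of sizes, all at least $1$, is compatible with $t$. The counts $N(C_r)$ are independent, so the conditional probability of $\mathrm{sh}(P)=t$ is at most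
$$\sum_\pi\prod_{r\notin\pi}\Pr(N(C_r)=0)\prod_{r\in\pi}\max_{v\ge1}\Pr(N(C_r)=v)=\prod_r\Big(\Pr(N(C_r)=0)+\max_{v\ge1}\Pr(N(C_r)=v)\Big).$$
Each factor is at most $1-\beta^2$ by (E3). $\square$

The second lemma finds randomness in one clade whose heavy direction we do not know.

**Lemma 8.** If $Z$ is a mixed clade whose root is a branch vertex, then all atoms of $\Psi_0(\mathrm{sh}(P\cap Z))$ are at most $\kappa$.

**Proof.** Let $L,R$ be the child clades, named so that $L$ contains a free leaf; $|L|,|R|\ge2$. Then $\Pr(N(R)\ge2)\ge p^2\ge\frac14$. Fix $Y=P\cap R$ with $|Y|\ge2$. If $N(L)\ge2$, the root of $T(P\cap Z)$ is a branch vertex, and $\Psi_0$ is the pair formed by $N(L)$ and $|Y|$ in the order of the sides; its sum exceeds $|Y|$. If $N(L)\le1$, then either $P\cap Z=Y$, or the root has a leaf child and the heavy path goes to $T(Y)$. In both cases $\Psi_0=\Psi_0(\mathrm{sh}(Y))$, which is $\emptyset$ or has sum at most $|Y|$. So different values $N(L)\ge2$ give different values of $\Psi_0$, all different from the one value for $N(L)\le1$. Given $Y$, the atoms are therefore at most $\max(\Pr(N(L)\le1),\max_{v\ge2}\Pr(N(L)=v))\le1-\beta^2$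 by (E2). In total an atom is at most $1-\Pr(N(R)\ge2)\beta^2\le1-\frac14\beta^2\le\kappa$. $\square$

## 8. Walking down the heavy path without seeing it

Fix $S$ and $\tau=(\tau_0,\tau_1,\dots)$. Let $\mathcal E=\{\mathrm{code}(X)=\tau\}$ and $X^{(i)}=h^i(X)$. Fix also $\omega\in\{0,1\}^q$, a sequence of guesses. We reveal memberships of elements of $S$ in $X$ adaptively, level by level.

**State.** At level $i$ the state is $(F_i,U_i,\psi_i)$, where $U_i\subseteq S$ is the set of unrevealed elements, $\psi_i:U_i\to\mathbb Z_{\ge0}$ is injective, and $F_i\cap\psi_i(U_i)=\emptyset$. Its intended meaning is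
$$(\mathrm I_i)\qquad X^{(i)}=F_i\cup\psi_i(X\cap U_i).$$
Initially $F_0=\emptyset$, $U_0=S$, $\psi_0=\mathrm{id}$, and $(\mathrm I_0)$ holds. Let $\mathcal G_i$ be the information revealed before level $i$. Decisions on what to reveal use revealed data only, so given $\mathcal G_i$ the set $X\cap U_i$ is a $p$-random subset of $U_i$. Put $A_i=F_i\cup\psi_i(U_i)$, with $F_i$ fixed and $\psi_i(U_i)$ free, and $P=F_i\cup\psi_i(X\cap U_i)$; the notation of Section 7 refers to this. We shall have $A_i\subseteq[0,\mathrm{tw}_{l-i}(2))$ and $|A_i|\le m\le2k$.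

**Stopping rules.** They are checked at the start of level $i$ in this order; the gain factors $\rho_j\in(0,1]$ are defined in Section 10.

- S1: $\prod_{j<i}\rho_j\le\Delta$ (enough has been gained).
- S2: $T(A_i)$ has $s$ pairwise disjoint mixed clades (Lemma 7 applies).
- S3: $|U_i|\le\frac14 10^{-q}k$ (too many elements have been used up).

If none applies, level $i$ is *processed*; then $U_i\ne\emptyset$, so $T(A_i)$ exists.

**Walk.** We try to follow the heavy path of $T(P)$ inside $T(A_i)$, using only the state and $\omega$. A safe lower estimate for $N(C)$ is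
$$\mathrm{lo}(C)=\mathrm{fx}(C)+\tfrac14\mathrm{fr}(C)\mathbf 1[\mathrm{fr}(C)\ge g/2]\le|C|.$$
Start at $x_0$, the root of $T(A_i)$. At $x_j$:

- (W1) If $x_j$ is a leaf or $\mathrm{fr}(x_j)=0$: stop, $Z:=C(x_j)$, $t:=j$.
- (W2) If $x_j$ is a non-leaf, non-branch vertex: $H_{j+1}$ is a leaf child (the left one if both are leaves), and $x_{j+1}$ is the other child.
- (W3) If $x_j$ is a branch vertex with child clades $K,K'$:
  - *clear*: if $\mathrm{lo}(K)>|K'|$, then $x_{j+1}:=K$, $H_{j+1}:=K'$, and symmetrically;
  - *unclear stop*: otherwise, if $\mathrm{fr}(x_j)<\max(10g,1000|F_i|)$: stop, $Z:=C(x_j)$, $t:=j$;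
  - *guess*: otherwise the next unused bit of $\omega$ says which child is $x_{j+1}$; the other is $H_{j+1}$.

The two clear cases exclude each other, since $\mathrm{lo}(K)>|K'|\ge\mathrm{lo}(K')>|K|\ge\mathrm{lo}(K)$ is impossible. As (W1) is tested first, at an unclear stop $Z$ is a mixed clade whose root is a branch vertex. For instance, at level $0$ all leaves are free: a branch vertex is clear if one child has at least $g/2$ leaves and more than four times as many as the other; if it is not clear, we stop when it has fewer than $10g$ leaves and guess otherwise. If the walk is not halted by the rule below, $H_1,\dots,H_t,Z$ partition $A_i$, and $C(x_j)=H_{j+1}\cup\dots\cup H_t\cup Z$.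

**Big items.** A big item is an $H_j$ with $\mathrm{fr}(H_j)\ge g$, or $Z$ at an unclear stop with $\mathrm{fr}(Z)\ge g$. As soon as the total number of big items, over all levels, reaches $q$, the walk halts.

We need that guesses are rare. Let $x$ be a branch vertex that is not clear, with $\mathrm{fr}(x)\ge g$, and let $K$ be the child with $\mathrm{fr}(K)\ge\mathrm{fr}(K')$. Then $\mathrm{fr}(K)\ge\mathrm{fr}(x)/2\ge g/2$, and since $x$ is not clear,
$$|K'|\ge\mathrm{lo}(K)\ge\mathrm{fr}(K)/4\ge\mathrm{fr}(x)/8.\qquad(2)$$
At a guess vertex also $|F_i|\le\mathrm{fr}(x)/1000$ and $\mathrm{fr}(x)\ge10g$, so $\mathrm{fr}(K')\ge(\frac18-\frac1{1000})\mathrm{fr}(x)$ and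
$$\text{both children have at least }\mathrm{fr}(x)/10\ge g\text{ free leaves}.\qquad(3)$$
Hence each guess produces a big item, and at most $q$ bits of $\omega$ are used.

**Reveals.** Top-down, reveal all free leaves in mixed $H_j$; at an unclear stop then reveal those in $Z$. If the number of big items has reached $q$, the run ends after these reveals. Otherwise do the *bottom search* for the lowest present leaf. If $Z$ is a free leaf, reveal it. If now $P\cap Z\ne\emptyset$ (this set is known), put $j^*=t+1$, $Y=P\cap Z$. Otherwise go through $j=t,t-1,\dots,1$: if $|H_j|\ge2$, *abort* (the run ends); if $H_j$ is a free leaf, reveal it; if the leaf $H_j$ is present, put $j^*=j$, $Y=H_j$ and stop the search. If nothing is found, put $Y=\emptyset$ and $F_{i+1}=U_{i+1}=\emptyset$.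

Let $R_i$ be the number of free leaves revealed in the bottom search, with $R_i=0$ if there is none. They are revealed one at a time, each is present with probability $p\ge\frac12$ given the past, and the search ends at the first present one. So $\Pr(R_i\ge r\mid\mathcal G_i)\le2^{-(r-1)}$ for $r\ge1$: $R_i$ is stochastically dominated by a geometric variable with parameter $\frac12$, and
$$\mathbb E[2^{R_i/2}\mid\mathcal G_i]\le\sum_{r\ge1}2^{r/2}2^{-r}=\frac1{\sqrt2-1}<2.42.\qquad(4)$$

**New state.** Suppose the run has not ended and something was found. The unrevealed elements form $U_{i+1}$. Free leaves in mixed $H_j$ and in $Z$ have been revealed, and so have the single free leaves $H_j$ with $j\ge j^*$; thus $U_{i+1}$ consists exactly of the $u$ with $\{\psi_i(u)\}=H_j$ a free leaf and $j<j^*$. Set $\psi_{i+1}(u)=\lambda(x_{j-1})$ and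
$$F_{i+1}=\{\lambda(x_{j-1}):j<j^*,\ H_j\text{ not an unrevealed free leaf},\ N(H_j)=1\}\cup h(Y).$$
All $N(H_j)$ used here are known. If $|Y|\ge2$, then $Y\subseteq Z=C(x_t)$ and $h(Y)$ consists of labels at most $\lambda(x_t)$; if $|Y|\le 1$, then $h(Y)=\emptyset$. Labels strictly decrease along the walk, so $\psi_{i+1}$ is injective and $F_{i+1}\cap\psi_{i+1}(U_{i+1})=\emptyset$. Moreover $A_{i+1}\subseteq D(A_i)$, so $|A_{i+1}|\le|A_i|\le2k$. Labels are bit positions of numbers below $\mathrm{tw}_{l-i}(2)=2^{\mathrm{tw}_{l-i-1}(2)}$, so $A_{i+1}\subseteq[0,\mathrm{tw}_{l-i-1}(2))$.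

In particular $|A_{l-1}|\le2$, so for $k$ large S3 holds at level $l-1$ at the latest, and fewer than $l$ levels are processed. Every run ends by S1, S2, S3, by reaching $q$ big items, or by abort.

## 9. When the walk agrees with the true heavy path

The walk relied on estimates and guesses. This section isolates the event that an estimate fails, and shows that otherwise $(\mathrm I_i)$ propagates.

**Definition (failure set).** $\mathcal B$ is the event that at some processed level one of the following occurs.

- (B1) At a clear vertex $x_j$ with $\mathrm{fr}(x_{j+1})\ge g/2$, fewer than $\mathrm{fr}(x_{j+1})/4$ free leaves of $C(x_{j+1})$ are present.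
- (B2) At a guess vertex, or at the root of $Z$ at an unclear stop with $\mathrm{fr}(Z)\ge g$, some child has $N\le1$.
- (B3) Some $H_j$ with $\mathrm{fr}(H_j)\ge g$ has $N(H_j)\le1$.

**Claim.** $\Pr(\mathcal B)\le6k^2e^{-g/100}$ for $k$ large. For each single event we bound the conditional probability given $\mathcal G_i$ by $e^{-g/100}$. By (E4), (B1) has probability at most $e^{-g/16}$. A clade with $n\ge4$ free leaves has $N\le1\le n/4$ with probability at most $e^{-n/8}$. This covers (B3) and, by (3), guess vertices, with $n\ge g$; at an unclear stop with $\mathrm{fr}(Z)\ge g$ it covers the child $K$ of (2), with $n\ge g/2$. For the other child $K'$, (2) gives $|K'|\ge g/8$. So either $\mathrm{fx}(K')\ge2$ and $N(K')\ge2$ surely, or $n\ge g/8-1$ and the probability is at most $e^{-g/64+1/8}\le e^{-g/100}$. A walk visits at most $|A_i|\le2k$ vertices, each giving at most three single events (two children in (B2), or one event (B1), and one $H_{j+1}$ in (B3)), and there are at most $k$ levels.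

**Definition.** $X$ *follows* $\omega$ if at each guess vertex met, $x_{j+1}$ is the child with larger $N$ (left if tied). Let $\mathcal E_\omega=\{X\in\mathcal E:X\text{ follows }\omega\}$.

For a given $X$ we may choose the bits of $\omega$ one after another truthfully, and at most $q$ are used. Hence $\mathcal E=\bigcup_\omega\mathcal E_\omega$.

**Lemma 9.** Let $X\notin\mathcal B$ follow $\omega$ and satisfy $(\mathrm I_i)$, and let level $i$ be processed.

(i) If the run does not reach $q$ big items at level $i$, there is no abort; the branch vertices on the heavy path of $T(P)$ are, in order, the $x_{j-1}$ with $N(H_j)\ge2$ (where necessarily $|H_j|\ge2$ and $j<j^*$ if the search finds something, and the off-path child has $N(H_j)$ leaves), followed by those of the heavy path of $T(Y)$; and $(\mathrm I_{i+1})$ holds.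

(ii) If the run reaches $q$ big items by $H_{j_0}$, then the first branch vertices on the heavy path of $T(P)$ are, in order, the $x_{j-1}$ with $j\le j_0$, $N(H_j)\ge2$, with off-path child having $N(H_j)$ leaves.

(iii) If it does so by $Z$, the statement about branch vertices in (i) holds with $Y=P\cap Z\ne\emptyset$, $j^*=t+1$.

**Proof.** Put $P_j=P\cap C(x_j)$.

**Step (a): the walk chooses the heavy side.** Let $|H_j|\ge2$. Then $x_{j-1}$ is a clear or a guess vertex. If it is clear, $N(x_j)\ge\mathrm{lo}(x_j)$: this is trivial if $\mathrm{fr}(x_j)<g/2$, and otherwise holds since (B1) fails. So $N(x_j)\ge\mathrm{lo}(x_j)>|H_j|\ge N(H_j)$. If it is a guess vertex, both children have $N\ge2$ since (B2) fails, and $x_j$ is the child with larger $N$, left if tied. In both cases $P_j\ne\emptyset$, and $x_j$ is the heavy side by the rule defining the heavy path.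

**Step (b): one step down.** The purpose is to compare $T(P_{j-1})$ with $T(P_j)$, assuming $P_j\ne\emptyset$.

- If $N(H_j)=0$, then $P_{j-1}=P_j$.
- If $N(H_j)=1$, the root of $T(P_{j-1})$ has label $\lambda(x_{j-1})$, a leaf child, and the subtree $T(P_j)$. If $|P_j|\ge2$, the heavy path enters $T(P_j)$. If $|P_j|=1$, both children are leaves and $h(P_j)=\emptyset$. Either way $h(P_{j-1})=\{\lambda(x_{j-1})\}\cup h(P_j)$, $x_{j-1}$ is not a branch vertex of $T(P_{j-1})$, and the heavy paths of $T(P_{j-1})$ and $T(P_j)$ have the same branch vertices.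
- If $N(H_j)\ge2$, then $|H_j|\ge2$. By (a) the heavy child is $T(P_j)$, and $|P_j|\ge N(H_j)\ge2$. So $x_{j-1}$ is a branch vertex whose off-path child has $N(H_j)$ leaves, the heavy path continues in $T(P_j)$, and $h(P_{j-1})=h(P_j)$.

**Step (i).** Let $j$ be the largest index with $|H_j|\ge2$, if any. By (a), $P_j\ne\emptyset$, and $C(x_j)$ is the union of $Z$ and the leaves $H_{j'}$ with $j'>j$. So the bottom search finds a present leaf before reaching $j$: there is no abort, and all indices with $|H_j|\ge2$ are below $j^*$. If the search finds nothing, then no $H_j$ has $|H_j|\ge2$, all $H_j$ are absent leaves and $P\cap Z=\emptyset$. Then $X^{(i)}=P=\emptyset=X^{(i+1)}$, and everything is trivial. Otherwise $P_{j^*-1}=Y$, because everything below $H_{j^*}$ is absent (or $j^*=t+1$ and $P_t=P\cap Z=Y$). For $j<j^*$ we have $P_j\supseteq Y\ne\emptyset$. Apply (b) for $j=1,\dots,j^*-1$, descending from $P_0=P$ to $Y$. This gives the claim on branch vertices and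
$$X^{(i+1)}=h(P)=\{\lambda(x_{j-1}):j<j^*,\ N(H_j)=1\}\cup h(Y)=F_{i+1}\cup\psi_{i+1}(X\cap U_{i+1}),$$
where the unrevealed single free leaves account for $\psi_{i+1}(X\cap U_{i+1})$.

**Step (ii).** $H_{j_0}$ is big, so $N(H_{j_0})\ge2$ since (B3) fails, and $N(x_{j_0})\ge N(H_{j_0})\ge2$ by (a). Hence $P_j\ne\emptyset$ for all $j\le j_0$, and (b) applies for $j=1,\dots,j_0$.

**Step (iii).** As (B2) fails, the children of the root of $Z$ have $N\ge2$. So $P_t=P\cap Z\ne\emptyset$, and (b) applies for $j=1,\dots,t$. $\square$

By induction, $(\mathrm I_i)$ holds at every level reached, for every $X\in\mathcal E_\omega\setminus\mathcal B$. In particular $\mathrm{sh}(P)=\tau_i$ there, since $P=X^{(i)}$.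

## 10. What a level earns

Let $n_i$ be the number of big items of level $i$. The walk depends on the state, the number of earlier big items and $\omega$ only, so the walk, $n_i$ and the kind of level below are $\mathcal G_i$-measurable. For each processed level we define $\rho_i$ and an event $\mathcal C_i$.

**Lemma 10.** With the definitions below, $\mathcal C_i$ is determined by the information revealed through level $i$, every $X\in\mathcal E_\omega\setminus\mathcal B$ for which level $i$ is processed lies in $\mathcal C_i$, and $\Pr(\mathcal C_i\mid\mathcal G_i)\le\rho_i$.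

**Big level: $n_i\ge1$.** Put $\rho_i=(c_\alpha g^{-1/2})^{n_i}$, which is at most $1$ for $k$ large. $\mathcal C_i$ requires for each big $H_j$ that $N(H_j)=b_r(\tau_i)\ge2$, where $r-1=\#\{j'<j:N(H_{j'})\ge2\}$ (the requirement fails if $b_r(\tau_i)$ is undefined). If $Z$ is big, with child clades $Z_0<Z_1$, it also requires $(N(Z_0),N(Z_1))=\Psi_n(\tau_i)$, where $n=\#\{j:N(H_j)\ge2\}$.

These counts are known from the reveals, as $N(H_j)\ge2$ forces $|H_j|\ge2$, and then $H_j$ is all-fixed or revealed. Revealing top-down, the target of each requirement is determined by earlier reveals. So each requirement for a big $H_j$ has conditional probability at most $c_\alpha g^{-1/2}$ by (E1). For $Z$, one child has at least $g/2$ free leaves; condition on the other child and use (E1). This gives $\Pr(\mathcal C_i\mid\mathcal G_i)\le\rho_i$.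

For $X\in\mathcal E_\omega\setminus\mathcal B$, a big $H_j$ has $N(H_j)\ge2$ since (B3) fails. By Lemma 9, $x_{j-1}$ is then the $r$-th branch vertex on the heavy path of $T(P)$, with off-path size $N(H_j)$; and $\mathrm{sh}(P)=\tau_i$. If $Z$ is big, both children of its root have $N\ge2$ since (B2) fails, so $Y=P\cap Z$ and the root of $Z$ is the first branch vertex on the heavy path of $T(Y)$. By Lemma 9 it is the $(n+1)$-st for $T(P)$.

**Small lossy level: $n_i=0$, and there is a mixed $H_j$ or an unclear stop.** Put $\rho_i=\kappa$. The run does not reach $q$ big items at this level, so Lemma 9(i) applies.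

**Case (a): some $H_j=:H$ is mixed.** (Take the first one.) $\mathcal C_i$ requires that there is no abort and $\hat\ell=\ell(\tau_i)$, where
$$\hat\ell=\sum_{j:|H_j|\ge2}N(H_j)\mathbf 1[N(H_j)\ge2]+\ell(\mathrm{sh}(Y)).$$
By Lemma 9(i), for $X\in\mathcal E_\omega\setminus\mathcal B$ there is no abort and $\hat\ell=\ell(\mathrm{sh}(P))=\ell(\tau_i)$. For the probability, note that whether the run aborts, and $Y$, depend only on $Z$ and on single leaves $H_j$, not on $X\cap\psi_i^{-1}(H)$. So, conditionally on everything except $X\cap\psi_i^{-1}(H)$, either the run aborts and $\mathcal C_i$ fails, or $\hat\ell=\mathrm{const}+N(H)\mathbf 1[N(H)\ge2]$. By (E2), $\Pr(\mathcal C_i\mid\mathcal G_i)\le1-\beta^2\le\kappa$.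

**Case (b): no $H_j$ is mixed; unclear stop with $1\le\mathrm{fr}(Z)<g$.** The $H_j$ with $|H_j|\ge2$ consist of fixed leaves; let $n$ be their number. $\mathcal C_i$ requires $\Psi_0(\mathrm{sh}(P\cap Z))=\Psi_n(\tau_i)$. For $X\in\mathcal E_\omega\setminus\mathcal B$, these $n$ vertices are by Lemma 9(i) the first branch vertices on the heavy path, so $\Psi_n(\mathrm{sh}(P))=\Psi_0(\mathrm{sh}(Y))$. Also $\Psi_0(\mathrm{sh}(Y))=\Psi_0(\mathrm{sh}(P\cap Z))$: if $P\cap Z\ne\emptyset$, then $Y=P\cap Z$; otherwise $|Y|\le1$ and both are $\emptyset$. Lemma 8 gives $\Pr(\mathcal C_i\mid\mathcal G_i)\le\kappa$.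

**Clean level: all others.** Here every $H_j$ is a leaf or all-fixed, and the walk stops by (W1). Put $\rho_i=1$ and let $\mathcal C_i$ be the whole space. This proves Lemma 10. $\square$

## 11. What a level costs, and the proof of Proposition 6

We bound $\Pr(\mathcal E_\omega\setminus\mathcal B)$ according to how the run ends.

**Step 1: endings by S1 or by $q$ big items.** The purpose is to turn accumulated gains into a probability bound. If $q$ big items are reached, the product of the $\rho_j$ over processed levels is at most $(c_\alpha k^{-1/20})^q\le c_\alpha^qk^{-(\theta+2)}\le\Delta$ for $k$ large. Let $M_i=\prod_{j<i}\mathbf 1_{\mathcal C_j}/\rho_j$, the product being over processed levels and $M$ frozen once the run has ended. By Lemma 10, and since $\rho_j$ is $\mathcal G_j$-measurable, $\mathbb E[M_{i+1}\mid\mathcal G_i]\le M_i$. So $M$ is a nonnegative supermartingale with $M_0=1$, and $\mathbb EM_l\le1$. On $\mathcal E_\omega\setminus\mathcal B$ with one of the two endings considered, all $\mathcal C_j$ occur, so $M_l\ge1/\Delta$. By Markov this part of $\mathcal E_\omega\setminus\mathcal B$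 has probability at most $\Delta$.

**Step 2: ending by S2.** If the run stops by S2 at level $i$, then on $\mathcal E_\omega\setminus\mathcal B$ we have $\mathrm{sh}(F_i\cup\psi_i(X\cap U_i))=\tau_i$. Given $\mathcal G_i$ this has probability at most $\kappa^s\le\Delta$ by Lemma 7. The events "the run stops by S2 at level $i$" are disjoint and $\mathcal G_i$-measurable, so this part has probability at most $\Delta$.

**Step 3: ending by abort.** By Lemma 9(i) this does not occur on $\mathcal E_\omega\setminus\mathcal B$.

It remains to show that the ending S3 is unlikely. Suppose the run stops by S3 at level $i$. As S1 did not apply, $\prod_{j<i}\rho_j>\Delta\ge\kappa^s$, so fewer than $s$ small lossy levels were processed, and there were fewer than $q$ big items. As S2 did not apply at processed levels, each of them had fewer than $s$ mixed $H_j$'s, these being disjoint clades.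

**Step 4: the fixed sets stay small.** This is needed because the threshold for guessing involves $|F|$. Consider a processed level $j<i$. The labels in $F_{j+1}$ come from fixed leaves $H_r$ (one each), from mixed $H_r$ with $N(H_r)=1$ (fewer than $s$), and from $h(Y)$. All-fixed $H_r$ with $|H_r|\ge2$ have $N(H_r)\ge2$ and do not contribute, and neither do unrevealed free leaves. Also $h(Y)=\emptyset$ if $|Y|\le1$, and otherwise $Y\subseteq Z$ and $|h(Y)|\le\mathrm{fx}(Z)+\mathrm{fr}(Z)$. The fixed leaves $H_r$ together with $\mathrm{fx}(Z)$ account for at most $|F_j|$. Therefore: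

- at a clean level there is no mixed $H_r$, and $\mathrm{fr}(Z)=0$ if $|Z|\ge2$, so $|F_{j+1}|\le|F_j|$;
- at a small lossy level $\mathrm{fr}(Z)<g$ if $|Z|\ge2$, so $|F_{j+1}|\le|F_j|+s+g$;
- at a big level $\mathrm{fr}(Z)<\max(10g,1000|F_j|)$ at an unclear stop, and otherwise $\mathrm{fr}(Z)=0$ if $|Z|\ge2$, so $|F_{j+1}|\le1001|F_j|+s+10g$.

If nothing was found, $F_{j+1}=\emptyset$ and the bounds are trivial. There are fewer than $q$ big levels and fewer than $s+q$ non-clean ones. Each non-clean level adds at most $s+10g$, and this is later multiplied by at most $1001^q$. So for all $j\le i$ and $k$ large, $|F_j|\le1001^q(s+q)(s+10g)\le\Phi:=k^{1/5}$.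

**Step 5: few free elements are lost.** Consider a processed level $i'<i$, and let
$$V_j=\#\{r\le j:H_r\text{ is a single free leaf}\}+\mathrm{fr}(x_j),$$
so $V_0=|U_{i'}|$. Since $\mathrm{fr}(x_j)=\mathrm{fr}(H_{j+1})+\mathrm{fr}(x_{j+1})$, we have $V_j-V_{j+1}=\mathrm{fr}(H_{j+1})$ if $H_{j+1}$ is mixed, and $V_{j+1}=V_j$ otherwise.

- If $H_{j+1}$ is mixed and not big, $V$ drops by less than $g$.
- If $H_{j+1}$ is big at a clear vertex, then $\mathrm{fr}(H_{j+1})\le|H_{j+1}|<\mathrm{lo}(x_{j+1})\le\Phi+\frac14\mathrm{fr}(x_{j+1})$. Adding $\mathrm{fr}(x_{j+1})$ gives $\mathrm{fr}(x_j)\le\Phi+\frac54\mathrm{fr}(x_{j+1})$, so $\mathrm{fr}(x_{j+1})\ge\frac45(\mathrm{fr}(x_j)-\Phi)$, and hence $V_{j+1}\ge V_j/10-\Phi$.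
- If $H_{j+1}$ is big at a guess vertex, $\mathrm{fr}(x_{j+1})\ge\frac1{10}\mathrm{fr}(x_j)$ by (3), so $V_{j+1}\ge V_j/10$.

Each of the fewer than $s$ mixed $H$'s contributes an additive loss of at most $g+\Phi$, and later factors $\frac1{10}$ only shrink such losses. So $V_t\ge10^{-n_{i'}}V_0-s(g+\Phi)$, and $V_t=V_0$ at clean levels. The bottom search then removes $R_{i'}$ elements. If the walk stops by (W1), $Z$ has no free leaf or is a single free leaf, which is revealed in the search, so $|U_{i'+1}|=V_t-R_{i'}$. At an unclear stop $|U_{i'+1}|=V_t-R_{i'}-\mathrm{fr}(Z)$, with $\mathrm{fr}(Z)\le10g+1000\Phi$. Both formulas also hold when nothing is found: then all free leaves have been revealed and both sides are $0$. Hence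
$$|U_{i'+1}|\ge10^{-n_{i'}}|U_{i'}|-\Lambda_{i'}-R_{i'},\qquad(5)$$
where $\Lambda_{i'}=0$ at clean levels and $\Lambda_{i'}\le s(g+\Phi)+10g+1000\Phi\le k^{1/4}$ otherwise, for $k$ large.

**Step 6: S3 is unlikely.** Iterate (5). As $|U_0|=m\ge k$, $\sum n_{i'}<q$, and there are fewer than $s+q$ non-clean levels,
$$|U_i|\ge10^{-q}k-(s+q)k^{1/4}-\sum_{j<i}R_j .$$
So S3 forces $\sum_jR_j\ge\frac34 10^{-q}k-(s+q)k^{1/4}\ge\frac12 10^{-q}k=4\varepsilon k$ for $k$ large. Apply (4) successively over at most $l\le\varepsilon k$ levels, with $R_j=0$ for unprocessed levels: $\mathbb E\,2^{\sum_jR_j/2}\le2.42^{\varepsilon k}$. By Markov,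
$$\Pr(\mathrm{S3})\le2.42^{\varepsilon k}\,2^{-2\varepsilon k}\le2^{-0.7\varepsilon k}.$$

**Step 7: summing up.** For $k$ large,
$$\Pr(\mathcal E_\omega)\le2\Delta+6k^2e^{-g/100}+2^{-0.7\varepsilon k}\le3k^{-\theta-1},$$
because $g=k^{1/10}$. There are $2^q$ sequences $\omega$, so $\Pr(\mathcal E)\le2^q\cdot3k^{-\theta-1}\le k^{-\theta}$ for $k$ large. Since $\varepsilon=10^{-q}/8$ depends only on $\theta$, this proves Proposition 6, and with it Theorem 2. $\square$

## 12. Monochromatic $2k$-sets at height $k+O(\log^*k)$

We prove Proposition 3. Let $r_j(n)$ be the least $N$ such that every $2$-coloring of the $j$-subsets of an $N$-set has a monochromatic $n$-subset. We bound $r_j$ through $r_{j-1}$.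

**Lemma 11 (Erdős–Rado).** Let $3\le j\le n$ and $M=r_{j-1}(n-1)$, so $M\ge n-1\ge2$. Then $r_j(n)\le(M+1)2^{\binom M{j-1}}$.

**Proof.** The plan is to find $M+1$ points, in order, such that the color of a $j$-set does not depend on its last point. Let $c_t=\binom{t-1}{j-2}$, so $\sum_{t\le M}c_t=\binom M{j-1}$. Given a coloring on a set $W_0$, choose successively $v_t\in W_{t-1}$, and let $W_t$ be a largest class of $W_{t-1}\setminus\{v_t\}$ under the equivalence in which $w\sim w'$ if $e\cup\{w\}$ and $e\cup\{w'\}$ have the same color for each $(j-1)$-set $e\subseteq\{v_1,\dots,v_t\}$ with $v_t\in e$. There are $c_t$ such $e$, so at most $2^{c_t}$ classes, and $|W_t|\ge(|W_{t-1}|-1)/2^{c_t}$. If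
$$|W_0|\ge\sum_{t=1}^M2^{c_1+\dots+c_{t-1}}+2^{c_1+\dots+c_M},$$
then, by subtracting $1$ and dividing by $2^{c_t}$ at each step, $|W_t|\ge\sum_{u=t+1}^M2^{c_{t+1}+\dots+c_{u-1}}+2^{c_{t+1}+\dots+c_M}$ for all $t\le M$; in particular $|W_M|\ge1$. The required size is at most $(M+1)2^{\binom M{j-1}}$.

Let $v_{M+1}\in W_M$. For a $(j-1)$-set $e\subseteq\{v_1,\dots,v_M\}$ with largest index $t$, all later points lie in $W_t$, so the color of $e\cup\{v\}$ is the same for all later $v$, including $v_{M+1}$. Color $e$ with it. As $M=r_{j-1}(n-1)$, there is a monochromatic $(n-1)$-set $Q$ for this coloring. Every $j$-subset of $Q\cup\{v_{M+1}\}$ consists of a $(j-1)$-set $e\subseteq Q$ and a later point, so $Q\cup\{v_{M+1}\}$ is a monochromatic $n$-set. $\square$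

**Step 1: a cleaner recursion.** Since $j-1\ge2$ and $M\ge2$, we have $\binom M{j-1}\le\frac12M^{j-1}$ and $\log_2(M+1)\le M\le\frac12M^2\le\frac12M^{j-1}$. So $r_j(n)\le2^{M^{j-1}}$ with $M=r_{j-1}(n-1)$.

**Step 2: iteration for $n=2k$.** Put $r_j=r_j(2k)$. Then $r_{j-1}\ge2k\ge k$ and $r_{j-1}(2k-1)\le r_{j-1}$, so for $3\le j\le k$
$$r_j^k\le2^{k\,r_{j-1}^{j-1}}\le2^{k\,r_{j-1}^{k-1}}\le2^{r_{j-1}^k}.$$
The $k$-th power reproduces itself, so each step costs exactly one exponential. To start, the textbook bound $r_2(n)\le\binom{2n-2}{n-1}\le4^n$ gives $r_2^k\le(4^{2k})^k=2^{4k^2}=\mathrm{tw}_2(4k^2)$. By induction $r_j^k\le\mathrm{tw}_j(4k^2)$.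

**Step 3: the height.** Let $t$ be least with $\mathrm{tw}_{t+1}(2)\ge4k^2$; then $t=O(\log^*k)$. Since $\mathrm{tw}_k$ applies $k-1$ exponentials and $\mathrm{tw}_{t+1}$ applies $t$,
$$r_k\le r_k^k\le\mathrm{tw}_k(4k^2)\le\mathrm{tw}_k(\mathrm{tw}_{t+1}(2))=\mathrm{tw}_{k+t}(2).$$
So for $N\ge\mathrm{tw}_{k+t}(2)$ every $2$-coloring of $\binom{[N]}k$ has a set $S$ with $|S|=2k$ and $\binom Sk$ monochromatic, that is, with $\mathrm{disc}(\gamma,\binom Sk)=1$. $\square$
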